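\title{Induced components of the wired spanning forest}

\begin{abstract}
Let $F$ be the wired spanning forest of an infinite, connected, locally finite network $G$, and replace each tree of $F$ by the subnetwork of $G$ induced on its vertex set. We prove that almost surely the wired and the free spanning forest measures coincide on each of these subnetworks. Consequently, sampling independent wired forests on them returns the law of the wired forest of $G$. This proves a conjecture posed in a paper of Lyons, Peres and Sun. The proof writes the probability of an edge as a potential difference, uses the orientation of the wired forest toward infinity to normalize the potential, and cuts it off along the level sets of a hitting probability.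
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{network} is a graph $G=(V,E)$ with conductances $c(f)\in(0,\infty)$, $f\in E$. Parallel edges are allowed, loops are deleted because they never lie in a forest, and subgraphs inherit the conductances. A graph is a network with $c\equiv1$. For a finite connected network $\Gamma$, let $\mathsf{UST}(\Gamma)$ be the law of a spanning tree $T$ chosen with probability proportional to $\prod_{f\in T}c(f)$; for a graph this is the uniform spanning tree.

Let $N$ be an infinite, connected, locally finite network. For a finite set $W\subset V(N)$, let $N[W]$ be the induced subnetwork, which keeps all edges with both endpoints in $W$, and let $N/W^c$ be the network obtained from $N$ by contracting $V(N)\setminus W$ to one vertex $\partial$ and deleting loops. An \emph{exhaustion} of $N$ is an increasing sequence of finite sets $W_n$ with union $V(N)$ and with $N[W_n]$ connected. Spanning trees of $N[W_n]$ and of $N/W_n^c$ are sets of edges of $N$, and it is a standard fact that the weak limits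
\[
\mathsf{FSF}(N)=\lim_n \mathsf{UST}(N[W_n]),\qquad \mathsf{WSF}(N)=\lim_n \mathsf{UST}(N/W_n^c)
\]
on $\{0,1\}^{E(N)}$ exist and do not depend on the exhaustion. Weak convergence means convergence of the probabilities of \emph{local} events, those that depend on the states of finitely many edges. The limits are the \emph{free} and the \emph{wired} spanning forest measures. In the free case the exterior of $W_n$ is discarded; in the wired case any two paths that leave $W_n$ count as joined. For a network with several components, $\mathsf{FSF}$ and $\mathsf{WSF}$ denote the products of the corresponding measures over the components, and on a finite component both mean $\mathsf{UST}$.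

Now fix an infinite, connected, locally finite network $G=(V,E)$. For a subgraph $F$ of $G$, the \emph{induced graph} $\overline F$ has vertex set $V$, and its edges are the edges of $G$ whose two endpoints lie in the same component of $F$. The components of $\overline F$ are thus the subnetworks of $G$ induced on the vertex sets of the components of $F$. We write $\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})$ for the law of the forest $F'$ obtained in two steps: sample $F\sim\mathsf{WSF}(G)$ and then, given $F$, sample $F'\sim\mathsf{WSF}(\overline F)$. The subscript $s$ stands for ``sample'', and the laws with $\mathsf{FSF}$ in one or both places are defined in the same way. The conjecture posed in \cite{LPS} is that $\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G)$ for every locally finite, infinite, connected graph $G$. We prove it for all networks.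

\begin{theorem}\label{thm:main}
Let $G$ be an infinite, connected, locally finite network and let $F\sim\mathsf{WSF}(G)$. Almost surely every component $H$ of $\overline F$ satisfies $\mathsf{WSF}(H)=\mathsf{FSF}(H)$. Consequently $\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G)$.
\end{theorem}

The induced graph remembers which vertices share a tree of $F$ and forgets the trees themselves, so it is natural to ask how the forest is recovered from it. For graphs the following is known. Free resampling preserves both measures:
\[
\mathsf{FSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G),\qquad \mathsf{FSF}(\overline{\mathsf{FSF}_s(G)})=\mathsf{FSF}(G).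
\]
Consequently the conjecture holds for $G$ if and only if almost surely $\mathsf{WSF}=\mathsf{FSF}$ on each component of $\overline F$. It holds when each component of the wired forest is almost surely one-ended, and in particular for all transient vertex-transitive graphs. Finally, by a theorem of Morris, each component of the wired forest of a graph is almost surely recurrent. Our proof does not rely on these results. Two examples show what is at stake.

\begin{example}[The weighted line]\label{ex:line}
Let $G=\mathbb Z$, with an edge $f_k$ of resistance $r_k=1/c(f_k)$ between $k$ and $k+1$, and let $R=\sum_k r_k\in(0,\infty]$. Take $V_n=\{-a_n,\dots,b_n\}$ as exhaustion. Each $G[V_n]$ is a path, so the free forest is the whole line. Each $G/V_n^c$ is a cycle with edges $f_k$, $-a_n-1\le k\le b_n$. A spanning tree omits one edge $f_{J_n}$, and its weight is proportional to $1/c(f_{J_n})$, so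
\[
P(J_n=k)=r_k/R_n,\qquad R_n=\sum_{j=-a_n-1}^{b_n}r_j .
\]
If $R=\infty$, then $P(J_n=k)\to0$ for each $k$. The wired forest is the whole line, a tree with two ends, and $\mathsf{WSF}(G)=\mathsf{FSF}(G)$. If $R<\infty$, the wired forest omits one edge $f_J$ with $P(J=k)=r_k/R$, so $\mathsf{WSF}(G)\neq\mathsf{FSF}(G)$. Then $\overline F=F$ consists of two rays. A ray $H$ is its own free and its own wired forest, because $H[W]$ and $H/W^c$ are paths when $W$ is an initial segment. Theorem~\ref{thm:main} holds in both cases. Its analog for the free forest fails when $R<\infty$: the free forest induces the whole line, and wired resampling deletes an edge.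
\end{example}

\begin{example}[Recurrence does not pass to $\overline F$]\label{ex:ray}
If $G$ is a tree with $c\equiv1$, then $\overline F=F$, and the theorem follows from the recurrence of the components of $F$ (Remark~\ref{rem:rec}). In general $\overline F$ has more edges than $F$ and can be transient. Let $G$ have vertices $0,1,2,\dots$ and $2^k$ parallel edges between $k$ and $k+1$. A spanning tree of $G/\{0,\dots,n\}^c$ picks one edge from each bundle, so $F$ is a ray through all vertices and $\overline F=G$. The walk on $G$ steps from $k\ge1$ to $k+1$ with probability $2/3$, so $G$ is transient.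
\end{example}

On the line, wiring matters exactly when both directions have finite resistance, and in that case the wired forest cuts the line so that each piece keeps one direction only. This suggests why the conjecture should hold: if wiring changed the forest of a component $H$ of $\overline F$, then $H$ would have two such routes to infinity, these routes were already wired together when $F$ was sampled, and $F$ should not have kept them in one tree. The difficulty is that $H$ is random, is built from $F$ itself, and has no geometry that we control.

The proof goes as follows. It suffices to compare the probabilities of single edges $e$ of $H$, and Section~\ref{sec:crit} shows that they agree once a certain potential $U_0$ on $H$, shifted by a suitable constant, can be approximated in energy by finitely supported functions. Section~\ref{sec:line} returns to the line and finds the constant: it is read off from the orientation of the wired forest toward infinity. Sections~\ref{sec:orient} and~\ref{sec:cond} construct the shifted potential $U$ in general and bound it, on average over $\overline F$, by the probability $h$ that the random walk on $G$ hits the endpoints of $e$.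 Section~\ref{sec:cut} turns this averaged bound into the required approximation, and Section~\ref{sec:proof} concludes.

\section{Preliminaries}\label{sec:prelim}

In this section $N$ is a connected, locally finite network.

\subsection*{Random walk and spanning trees}
Put $\pi(v)=\sum_{f\ni v}c(f)$ and $\pi(K)=\sum_{z\in K}\pi(z)$. The random walk on $N$ leaves $v$ through the edge $f\ni v$ with probability $c(f)/\pi(v)$, and $P_v$ is its law when started at $v$. We use Wilson's algorithm in the following form: if $N$ is finite and $v,r$ are vertices, then the path from $v$ to $r$ in $T\sim\mathsf{UST}(N)$ has the law of the loop erasure of the walk started at $v$ and stopped on reaching $r$, that is, of the simple path left after cycles are erased in the order in which they form. Every vertex of the loop erasure is visited by the walk.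

For infinite $N$, the free forest stochastically dominates the wired one \cite{BLPS}: every increasing local event is at least as likely under $\mathsf{FSF}(N)$ as under $\mathsf{WSF}(N)$. By Strassen's theorem this is equivalent to the existence of a coupling of $F_w\sim\mathsf{WSF}(N)$ and $F_f\sim\mathsf{FSF}(N)$ with $F_w\subset F_f$ almost surely.

\begin{lemma}\label{lem:marg}
Let $N$ be infinite. If each edge has the same probability of being present under $\mathsf{WSF}(N)$ and under $\mathsf{FSF}(N)$, then $\mathsf{WSF}(N)=\mathsf{FSF}(N)$.
\end{lemma}

\begin{proof}
In the coupling above, $P(e\in F_f\setminus F_w)=P(e\in F_f)-P(e\in F_w)=0$ for each of the countably many edges $e$, so $F_w=F_f$ almost surely.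
\end{proof}

\subsection*{Dirichlet spaces}
For $u,\varphi:V(N)\to\mathbb R$ and an edge $f$ with endpoints $v,w$, write $|du(f)|=|u(v)-u(w)|$, and put
\[
\mathcal E_N(u)=\sum_{f\in E(N)}c(f)|du(f)|^2,\qquad
\mathcal E_N(u,\varphi)=\sum_{f\in E(N)}c(f)\,(u(v)-u(w))(\varphi(v)-\varphi(w)).
\]
The Laplacian is $\Delta u(v)=\sum_{f\ni v}c(f)(u(v)-u(w))$, where $w$ is the other endpoint of $f$; the function $u$ is \emph{harmonic} at $v$ if $\Delta u(v)=0$, which says that $u(v)$ is the mean of $u$ after one step of the walk. If $\varphi$ is finitely supported, then for every $u$
\begin{equation}\label{eq:parts}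
\mathcal E_N(u,\varphi)=\sum_v\varphi(v)\Delta u(v),
\end{equation}
because an edge $f$ contributes $c(f)(u(v)-u(w))\varphi(v)+c(f)(u(w)-u(v))\varphi(w)$ to both sides and only finitely many edges contribute.

Fix a vertex $o$. The space $\mathbf D(N)=\{u:\mathcal E_N(u)<\infty\}$ is a Hilbert space with inner product $u(o)\varphi(o)+\mathcal E_N(u,\varphi)$. Evaluation at a vertex $v$ is continuous: along a path $\gamma$ from $o$ to $v$, the Cauchy--Schwarz inequality gives $|u(v)-u(o)|^2\le\mathcal E_N(u)\sum_{f\in\gamma}c(f)^{-1}$. Let $\mathbf D_0(N)$ be the closure in $\mathbf D(N)$ of the finitely supported functions. Membership in $\mathbf D_0(N)$ is the sense in which a function ``vanishes at infinity'' in this paper, and we shall verify it as follows.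

\begin{lemma}\label{lem:W}
If $u_n\in\mathbf D_0(N)$, $\sup_n\mathcal E_N(u_n)<\infty$ and $u_n\to u$ pointwise, then $u\in\mathbf D_0(N)$.
\end{lemma}

\begin{proof}
Since $u_n(o)$ converges, $(u_n)$ is bounded in $\mathbf D(N)$, so a subsequence converges weakly to some $u'$. Closed subspaces are weakly closed, so $u'\in\mathbf D_0(N)$. Evaluations are continuous linear functionals, so $u'(v)=\lim u_n(v)=u(v)$ for all $v$.
\end{proof}

\subsection*{Measurability}
The two-step laws require $\eta\mapsto\mathsf{FSF}(\eta)(A)$ and $\eta\mapsto\mathsf{WSF}(\eta)(A)$ to be measurable in the spanning subgraph $\eta\in\{0,1\}^{E}$ of $G$ for local events $A$. Let $A$ depend on the finite edge set $E_0$, and let $\eta_R$ be the subgraph of $\eta$ induced on the vertices within $\eta$-distance $R$ of an endpoint of $E_0$. For large $R$ the components of $\eta_R$ correspond to the components of $\eta$ that contain such an endpoint, and they exhaust these components. So both quantities are limits, as $R\to\infty$, of probabilities of $A$ under products of $\mathsf{UST}$ measures on the components of $\eta_R$, taken as they are or with their outgoing $\eta$-edges wired to one vertex.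 Each of these probabilities depends on finitely many edges of $\eta$.

\section{Edge probabilities as potential differences}\label{sec:crit}

By Lemma~\ref{lem:marg} we have to compare the probabilities of one edge $e$. On a finite network this probability is the potential difference across $e$ when a current $c(e)$ enters at one endpoint and leaves at the other. We need more than this value: we need a formula for the whole potential in terms of the tree, since the tree is the object on which we have information.

\begin{lemma}\label{lem:finite}
Let $\Gamma$ be a finite connected network, $e$ an edge with endpoints $x,y$, and $T\sim\mathsf{UST}(\Gamma)$. On $\{e\in T\}$ let $A\ni x$ and $B\ni y$ be the components of $T-e$. Put $u(v)=P(e\in T,\ v\in A)$. Then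
\[
\Delta u=c(e)(1_x-1_y),\qquad u(x)-u(y)=P(e\in T),\qquad \mathcal E_\Gamma(u)=c(e)P(e\in T)\le c(e).
\]
\end{lemma}

\begin{proof}
We have $u(x)=P(e\in T)$ and $u(y)=0$, which gives the second identity. Let $f$ be an edge with endpoints $v,w$, and let $\mathcal T_{v\to w}$ be the set of spanning trees whose path from $x$ to $y$ traverses $f$ from $v$ to $w$. If $T\ni e$, $v\in A$ and $w\in B$, then $f$ joins $A$ to $B$, so $T-e+f$ is a spanning tree and lies in $\mathcal T_{v\to w}$. Conversely, if $T'\in\mathcal T_{v\to w}$, then $T'-f$ has one component containing $x,v$ and another containing $y,w$, so $T'-f+e$ is a spanning tree containing $e$ with $v\in A$ and $w\in B$. The two maps are inverse to each other (for $f=e$ both are the identity), and the first multiplies weights by $c(f)/c(e)$. Hence $c(f)P(e\in T,\,v\in A,\,w\in B)=c(e)P(T\in\mathcal T_{v\to w})$. Subtracting the same identity with $v$ and $w$ exchanged,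
\begin{align*}
c(f)(u(v)-u(w))&=c(f)\big[P(e\in T,\,v\in A,\,w\in B)-P(e\in T,\,v\in B,\,w\in A)\big]\\
&=c(e)\big[P(T\in\mathcal T_{v\to w})-P(T\in\mathcal T_{w\to v})\big].
\end{align*}
Sum over the edges $f$ at a fixed vertex $v$. The right side becomes $c(e)$ times the expected number of exits from $v$ minus entries to $v$ along the tree path from $x$ to $y$, and this difference is $1_x(v)-1_y(v)$ for every simple path from $x$ to $y$. Finally \eqref{eq:parts} gives $\mathcal E_\Gamma(u)=\sum_vu(v)\Delta u(v)=c(e)(u(x)-u(y))$.
\end{proof}

On an infinite network, the free approximations produce a potential given by the same formula, provided the free forest is a single tree. The wired approximations produce potentials that vanish off finite sets. The two limits solve the same equation, and they give the same difference across $e$ if the free potential vanishes at infinity up to an additive constant.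

\begin{proposition}\label{prop:crit}
Let $H$ be an infinite, connected, locally finite network such that $T\sim\mathsf{FSF}(H)$ is almost surely connected. Let $e$ be an edge of $H$ with endpoints $x,y$, and put $U_0(v)=P(e\in T,\ v\in A)$, where $A$ is the component of $T-e$ containing $x$.
\begin{enumerate}
\item[(a)] $\mathcal E_H(U_0)\le c(e)$, $\ \Delta U_0=c(e)(1_x-1_y)$ and $U_0(x)-U_0(y)=P(e\in T)$.
\item[(b)] If $U_0+a\in\mathbf D_0(H)$ for some constant $a$, then $e$ has the same probability under $\mathsf{WSF}(H)$ and under $\mathsf{FSF}(H)$.
\end{enumerate}
\end{proposition}

\begin{proof}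
Let $(W_n)$ be an exhaustion of $H$ with $x,y\in W_1$.

(a) The last identity holds because $U_0(x)=P(e\in T)$ and $U_0(y)=0$. Let $T_n\sim\mathsf{UST}(H[W_n])$ and let $u_n$ be the function of Lemma~\ref{lem:finite} on $H[W_n]$. We claim that $u_n\to U_0$ pointwise. The event $\{v\in A\}$ is not local, so we approximate it. Fix $v$. For a forest, let $L_R$ be the event that it contains a path from $v$ to $x$ inside the ball of radius $R$ about $x$ in $H$, and let $M_R$ be the event that it contains $e$ and contains such a path avoiding $e$. Balls are finite, so both events are local. The limit $T$ has no cycle, since the presence of a given cycle is a local event of probability $0$ under every $T_n$. Paths in a forest are unique, so $M_R=L_R\cap\{e\in T,\,v\in A\}$, and the same holds for $T_n$. Therefore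
\[
|U_0(v)-P(T\in M_R)|\le P(T\notin L_R),\qquad |u_n(v)-P(T_n\in M_R)|\le P(T_n\notin L_R),
\]
and weak convergence gives $\limsup_n|u_n(v)-U_0(v)|\le2P(T\notin L_R)$. Since $T$ is almost surely connected, the right side tends to $0$ as $R\to\infty$, which proves the claim.

For every finite edge set $E'$ we get $\sum_{f\in E'}c(f)|dU_0(f)|^2=\lim_n\sum_{f\in E'}c(f)|du_n(f)|^2\le c(e)$, so $\mathcal E_H(U_0)\le c(e)$. Once $W_n$ contains $z$ and its neighbors, $\Delta u_n(z)=c(e)(1_x-1_y)(z)$ with the Laplacian of $H$, and this finite sum passes to the limit.

(b) Put $U=U_0+a$. Apply Lemma~\ref{lem:finite} to $H/W_n^c$, subtract from the resulting function its value at $\partial$, and regard it as a function $\tilde u_n$ on $V(H)$ that vanishes off $W_n$. At vertices of $W_n$ the Laplacians of $H$ and of $H/W_n^c$ agree on this function, so $\Delta\tilde u_n=c(e)(1_x-1_y)=\Delta U$ on $W_n$. Moreover $\tilde u_n(x)-\tilde u_n(y)$ is the probability of $e$ under $\mathsf{UST}(H/W_n^c)$, which converges to its probability under $\mathsf{WSF}(H)$. By \eqref{eq:parts}, $\mathcal E_H(U-\tilde u_n,\psi)=0$ for every $\psi$ supported in $W_n$. Taking $\psi=\tilde u_n-\varphi$ with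 $\varphi$ supported in $W_n$,
\[
\mathcal E_H(U-\varphi)=\mathcal E_H(U-\tilde u_n)+\mathcal E_H(\tilde u_n-\varphi)\ge\mathcal E_H(U-\tilde u_n).
\]
Since $U\in\mathbf D_0(H)$, for each $\varepsilon>0$ there is a finitely supported $\varphi$ with $\mathcal E_H(U-\varphi)<\varepsilon$, and its support lies in $W_n$ for large $n$. So $\mathcal E_H(U-\tilde u_n)\to0$. The term of $e$ in this energy is $c(e)\,|d(U-\tilde u_n)(e)|^2$, hence $\tilde u_n(x)-\tilde u_n(y)\to U(x)-U(y)=P(e\in T)$.
\end{proof}

\section{The choice of the constant on the line}\label{sec:line}

To apply Proposition~\ref{prop:crit}(b) one has to name the constant $a$. We find it for the weighted line of Example~\ref{ex:line}, with $e=f_0$, $x=0$, $y=1$. Put $R_-=\sum_{k<0}r_k$, $R_+=\sum_{k>0}r_k$ and $\rho(v)=\sum_{k\ge v}r_k$. For $H=\mathbb Z$ the free forest is the whole line, so $U_0=1_{\{v\le0\}}$ and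
\[
U_0+a=(1+a)\,1_{\{v\le0\}}+a\,1_{\{v\ge1\}}.
\]
Two observations, together with their mirror images, decide which $a$ are admissible.
\begin{itemize}
\item If $R_+<\infty$, every $u\in\mathbf D_0(\mathbb Z)$ tends to $0$ at $+\infty$. Indeed, for finitely supported $\varphi$ we have $\varphi(v)=\sum_{k\ge v}(\varphi(k)-\varphi(k+1))$, so $\varphi(v)^2\le\rho(v)\mathcal E(\varphi)$, and this inequality extends to $\mathbf D_0(\mathbb Z)$ by continuity.
\item If $R_-=\infty$, then $1_{\{v\le0\}}\in\mathbf D_0(\mathbb Z)$. Indeed, let $s(v)=\sum_{k=v}^{-1}r_k$, and let $\varphi_m=1-s/s(-m)$ on $\{-m,\dots,0\}$ and $\varphi_m=0$ elsewhere. Then $1_{\{v\le0\}}-\varphi_m$ vanishes at $0$ and has energy $\sum_{k=-m}^{-1}c(f_k)r_k^2/s(-m)^2=1/s(-m)\to0$.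
\end{itemize}
So $a=0$ is the only admissible constant if $R_+<\infty=R_-$, and $a=-1$ is the only one if $R_-<\infty=R_+$. Every $a$ is admissible if both sums are infinite, and none is if both are finite.

The unoriented forest, which is the whole line in the first three cases, cannot tell them apart. The wired approximations can. Orient the spanning tree of the cycle $G/V_n^c$ toward $\partial$: the edges $f_k$ with $k>J_n$ point right and those with $k<J_n$ point left. Suppose $R=\infty$ and pass to a subsequence along which $P(J_n<0)\to p$. Since $P(J_n=k)\to0$ for each $k$, in the limit all edges point right with probability $p$ and all edges point left with probability $1-p$. Let $D(z)$ be the set of vertices from which the arrows lead to $z$, including $z$, and put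
\[
U(v)=P\big(e\text{ points from }x\text{ to }y,\ v\in D(x)\big)-P\big(e\text{ points from }y\text{ to }x,\ v\in D(y)\big).
\]
Then $U=p\,1_{\{v\le0\}}-(1-p)\,1_{\{v\ge1\}}=U_0-(1-p)$. If $R_+<\infty=R_-$, then $P(J_n\ge0)\le(r_0+R_+)/R_n\to0$, so $p=1$ and $a=0$. In the mirror case $p=0$ and $a=-1$. If both sums are infinite, $p$ may depend on the exhaustion and the subsequence, and this does no harm. In each case the orientation selects an admissible constant, and the reason is visible: $U(v)$ is nonzero only if the arrows can lead from $v$ to $e$, and they do not come in from a direction of finite resistance.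

The case $R<\infty$ shows a second feature. Now $\overline F$ is random, and $U$ must be computed conditionally on it. Given $J=j\ge1$, the component of $e$ is $H=\{v\le j\}$, the edge $e$ points from $y$ to $x$, and $U=-1_{\{1\le v\le j\}}$, which is finitely supported and so lies in $\mathbf D_0(H)$. Compare $U$ with the probability $h(v)$ that the walk from $v$ hits $\{0,1\}$. For $1\le v\le b+1$ the function $g(v)=\sum_{k=v}^br_k$ satisfies $c(f_k)(g(k)-g(k+1))=1$, so it is harmonic on $\{2,\dots,b\}$, the walk from $v$ hits $1$ before $b+1$ with probability $g(v)/g(1)$, and $h(v)=\rho(v)/\rho(1)$ for $v\ge1$. For $j\ge2$ the pointwise bound $|U|\le h$ fails at $v=j$, where $|U|=1>h$. On average over $J$ it holds: for $v\ge1$, counting $U(v)$ as $0$ when $v\notin H$, we have $U(v)=-1_{\{J\ge v\}}$, so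
\begin{equation}\label{eq:lineavg}
E[U(v)^2]=E|U(v)|=\frac{\rho(v)}{R}=\frac{\rho(1)}{R}\,h(v)\le h(v).
\end{equation}
The general proof has exactly this much information: $U$ has energy at most $c(e)$ on $H$, and $E[U(v)^2]\le h(v)$.

\section{The oriented wired forest}\label{sec:orient}

From now on $G=(V,E)$ is as in Theorem~\ref{thm:main} and $(V_n)$ is a fixed exhaustion of $G$. Let $\Omega$ be the compact metrizable space of configurations in which each edge of $G$ is either absent or present with one of its two orientations. Let $\Omega_0\subset\Omega$ be the measurable set of configurations in which every vertex has exactly one outgoing edge and the present edges contain no cycle, where two parallel edges count as a cycle.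

In a configuration in $\Omega_0$, following outgoing edges from $v$ gives the \emph{directed path of $v$}. It is an infinite simple path: between a vertex and its first repetition the path would use distinct edges, since each edge has one orientation only, and these edges would form a cycle. In particular all components of the underlying forest are infinite. For $K\subset V$ let $D(K)$ be the set of vertices $v$ whose directed path, $v$ included, meets $K$, and write $D(x)=D(\{x\})$.

\begin{lemma}\label{lem:desc}
Consider a configuration in $\Omega_0$ with underlying forest $F$. If an edge $e\in F$ is oriented from $x$ to $y$, then $D(x)$ is the vertex set of the component of $F-e$ containing $x$.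
\end{lemma}

\begin{proof}
Let $v=z_0,z_1,\dots,z_k=x$ be a simple path in $F-e$. The only outgoing edge of $z_k=x$ is $e$, so the last edge of the path points from $z_{k-1}$ to $z_k$ and is the outgoing edge of $z_{k-1}$. Then the edge before it is not outgoing from $z_{k-1}$, so it points from $z_{k-2}$ to $z_{k-1}$, and by induction all edges point toward $x$. Thus $v\in D(x)$. Conversely, a directed path can use $e$ only when leaving $x$, so for $v\in D(x)$ the directed path of $v$ up to its visit to $x$ lies in $F-e$.
\end{proof}

If the tree containing $e$ is one-ended, $D(x)$ is finite, because the other side of $e$ contains the directed path of $y$. In general $D(x)$ can be infinite, as on the line with $R=\infty$, and the substitute for finiteness is the bound in the next lemma. For finite $K\subset V$ let $h_K(v)$ be the probability that the walk on $G$ started at $v$ visits $K$ at some time $j\ge0$.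

\begin{lemma}\label{lem:orient}
There is a random element $\vec F$ of $\Omega$ such that its underlying graph $F$ has law $\mathsf{WSF}(G)$, almost surely $\vec F\in\Omega_0$, and $P(v\in D(K))\le h_K(v)$ for all $v\in V$ and all finite $K\subset V$.
\end{lemma}

\begin{proof}
Let $T_n\sim\mathsf{UST}(G/V_n^c)$. Orient each edge of $T_n$ toward $\partial$, and declare absent the edges of $G$ with no endpoint in $V_n$. This is a random element $\vec T_n$ of $\Omega$. By compactness a subsequence converges weakly to some $\vec F$, and the underlying graph of $\vec F$ has law $\lim\mathsf{UST}(G/V_n^c)=\mathsf{WSF}(G)$.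

The event that $v$ has exactly one outgoing edge is local because $G$ is locally finite, and it is sure for $\vec T_n$ once $v\in V_n$. The event that all edges of a given cycle of $G$ are present is local, and it is impossible for $\vec T_n$ once the cycle lies in $V_n$. There are countably many vertices and cycles, so $\vec F\in\Omega_0$ almost surely.

Fix $v$, $K$ and $R$, and let $n$ be so large that $V_n$ contains $K$ and the ball of radius $R$ about $v$. By Wilson's algorithm the path from $v$ to $\partial$ in $T_n$ is the loop erasure of the walk on $G/V_n^c$ from $v$ stopped at $\partial$, and until it leaves $V_n$ this walk is the walk on $G$. So the path meets $K$ with probability at most $h_K(v)$. The event that following outgoing edges from $v$ leads to $K$ within $R$ steps is local, so its probability under $\vec F$ is at most $h_K(v)$. Let $R\to\infty$.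
\end{proof}

\section{Conditioning on the induced graph}\label{sec:cond}

Proposition~\ref{prop:crit} concerns the free forest of a component $H$ of $\overline F$, while Lemma~\ref{lem:orient} concerns $F$. The link is that, given $\overline F$, the tree of $F$ in $H$ \emph{is} a free forest of $H$. This is a statement about conditional laws; averaging it yields the identity $\mathsf{FSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G)$ from the introduction.

\begin{lemma}\label{lem:cond}
The conditional law of $F\sim\mathsf{WSF}(G)$ given $\overline F$ is $\mathsf{FSF}(\overline F)$.
\end{lemma}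

\begin{proof}
Let $E_m$ be the edge set of $G[V_m]$. For a forest $F$, let $\mathcal S_m$ be the partition of $V_m$ into the vertex sets of the components of $(V_m,F\cap E_m)$; we call its parts \emph{blocks}. Let $\mathcal G_m$ be the $\sigma$-field generated by $\mathcal S_m$ and $F\setminus E_m$. We compute the law of $F\cap E_m$ given $\mathcal G_m$ and then let $m\to\infty$.

\emph{Resampling in $V_m$.} Let $\sigma$ be a partition of $V_m$ with $G[S]$ connected for all $S\in\sigma$; no other partition occurs as $\mathcal S_m$. Let $\mathcal T_\sigma$ be the set of unions $\tau=\bigcup_{S\in\sigma}\tau_S$ of spanning trees $\tau_S$ of $G[S]$, and let $\nu_\sigma=\bigotimes_{S\in\sigma}\mathsf{UST}(G[S])$, a probability measure on $\mathcal T_\sigma$. A forest has $\mathcal S_m=\sigma$ exactly when its intersection with $E_m$ lies in $\mathcal T_\sigma$. Let $n\ge m$, $T_n\sim\mathsf{UST}(G/V_n^c)$ and $\omega\subset E\setminus E_m$. If $\omega\cup\tau$ is a spanning tree of $G/V_n^c$ for one $\tau\in\mathcal T_\sigma$, then so is $\omega\cup\tau'$ for every $\tau'\in\mathcal T_\sigma$: it has the same number of edges, and it is connected because each edge of $\tau_S$ can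 be replaced by a path in $\tau'_S$. The weight of $\omega\cup\tau$ is the weight of $\omega$ times the product of the weights of the $\tau_S$. Summing over $\omega$, we get for every $\tau\in\mathcal T_\sigma$ and every local event $C$ that depends only on edges outside $E_m$
\[
P(T_n\cap E_m=\tau,\ T_n\in C)=\nu_\sigma(\tau)\,P(\mathcal S_m(T_n)=\sigma,\ T_n\in C).
\]
Both events are local, so the identity holds with $F$ in place of $T_n$. Both sides are finite measures in $C$ that agree on a generating algebra, so by the $\pi$--$\lambda$ theorem they agree for all events $C$ determined by $F\setminus E_m$. Thus, given $\mathcal G_m$, the set $F\cap E_m$ has law $\nu_{\mathcal S_m}$.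

\emph{The induced graph is $\mathcal G_m$-measurable.} Two vertices lie in the same component of $F$ if and only if one can pass from one to the other using edges of $F\setminus E_m$ and jumps inside blocks of $\mathcal S_m$.

\emph{The limit.} Let $A$ be an event that depends on a finite edge set $E_0$, and take $m$ with $E_0\subset E_m$, so that $P(F\in A\mid\mathcal G_m)=\nu_{\mathcal S_m}(A)$. Let $H_1,\dots,H_k$ be the components of $\overline F$ that contain an endpoint of an edge of $E_0$, fix $o_i\in V(H_i)$, and let $S_m^i$ be the block containing $o_i$, defined for large $m$. The sets $S^i_m$ increase to $V(H_i)$, since the path in $F$ from $o_i$ to a given vertex of $H_i$ lies in $V_m$ for large $m$. Also $G[S_m^i]=H_i[S_m^i]$, because $H_i$ is an induced subnetwork of $G$; this is where the definition of $\overline F$ enters. So $(S^i_m)_m$ is an exhaustion of $H_i$, and $\mathsf{UST}(G[S^i_m])\to\mathsf{FSF}(H_i)$. For large $m$ each edge of $E_0$ either has both endpoints in one $S^i_m$ or joins two different components of $\overline F$, and in the second case it is absent under $\nu_{\mathcal S_m}$ and under $\mathsf{FSF}(\overline F)$. Both measures are products,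 so $\nu_{\mathcal S_m}(A)\to\mathsf{FSF}(\overline F)(A)$ almost surely. For an event $\mathcal B\in\sigma(\overline F)\subset\mathcal G_m$, bounded convergence gives
\[
P(\{F\in A\}\cap\mathcal B)=E[1_{\mathcal B}\,\nu_{\mathcal S_m}(A)]\longrightarrow E[1_{\mathcal B}\,\mathsf{FSF}(\overline F)(A)].
\]
The left side does not depend on $m$, and $\mathsf{FSF}(\overline F)(A)$ is $\sigma(\overline F)$-measurable by Section~\ref{sec:prelim}.
\end{proof}

Let $\vec F$ be as in Lemma~\ref{lem:orient}. The induced graph $\overline F$ is a measurable function of $\vec F$ with values in $\{0,1\}^E$; let $\mu$ be its law. Since $\Omega$ is compact metrizable, there is a regular conditional law of $\vec F$ given $\overline F$: probability measures $P_\eta$ on $\Omega$, with $\eta\mapsto P_\eta(\mathcal A)$ measurable, such that $P_{\overline F}(\mathcal A)$ is a version of $P(\mathcal A\mid\overline F)$ for each measurable $\mathcal A\subset\Omega$. Call $\eta$ \emph{good} if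
\[
P_\eta(\Omega_0)=1,\qquad P_\eta(\overline F=\eta)=1,\qquad F\sim\mathsf{FSF}(\eta)\text{ under }P_\eta .
\]
Then $\mu$-almost every $\eta$ is good. The first property holds because $P(\Omega_0)=1$. The second holds because $P_\eta(f\in\overline F)=1_{\{f\in\eta\}}$ for $\mu$-almost every $\eta$, for each of the countably many $f$. The third follows from Lemma~\ref{lem:cond} applied to the countably many local events, which determine a law.

Let $\eta$ be good and let $H$ be a component of $\eta$. Under $P_\eta$ the forest $F\cap H$ has law $\mathsf{FSF}(H)$. Since $\overline F=\eta$, the set $V(H)$ is the vertex set of a component of $F$, so $F\cap H$ is a spanning tree of $H$ and $H$ is infinite. Hence Proposition~\ref{prop:crit} applies to $H$. For an edge $e$ of $H$ with endpoints $x,y$, define, as on the line, for $v\in V(H)$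
\begin{equation}\label{eq:U}
U(v)=P_\eta\big(e\in F\text{ oriented }x\to y,\ v\in D(x)\big)-P_\eta\big(e\in F\text{ oriented }y\to x,\ v\in D(y)\big).
\end{equation}

\begin{lemma}\label{lem:U}
Let $\eta$ be good, let $H,e,x,y,U$ be as above, let $U_0$ be the function of Proposition~\ref{prop:crit} on $H$, and let $K=\{x,y\}$. Then
\[
U=U_0-P_\eta(e\in F\text{ oriented }y\to x),\qquad\mathcal E_H(U)\le c(e),\qquad |U(v)|\le q_\eta(v)\le1,
\]
where $q_\eta(v)=P_\eta(v\in D(K))$. Moreover $E[q_{\overline F}(v)]\le h_K(v)$ for every $v\in V$.
\end{lemma}

\begin{proof}
On $\{e\in F\}$ let $A\ni x$ and $B\ni y$ be the components of $(F\cap H)-e$; they partition $V(H)$. By Lemma~\ref{lem:desc}, if $e$ is oriented $x\to y$ then $1_{\{v\in D(x)\}}=1_{\{v\in A\}}$, and if $e$ is oriented $y\to x$ then $-1_{\{v\in D(y)\}}=-1_{\{v\in B\}}=1_{\{v\in A\}}-1$. Taking expectations under $P_\eta$ gives the first identity, and Proposition~\ref{prop:crit}(a) gives the energy bound. The two events in \eqref{eq:U} are contained in $\{v\in D(K)\}$, so $|U(v)|\le q_\eta(v)$. Finally $E[q_{\overline F}(v)]=P(v\in D(K))\le h_K(v)$ by Lemma~\ref{lem:orient}.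
\end{proof}

\section{Cutoffs along the level sets of $h$}\label{sec:cut}

It remains to show that $U\in\mathbf D_0(H)$. Fix a finite nonempty $K\subset V$ and write $h=h_K$. For $n$ with $K\subset V_n$ let $h^{(n)}(v)$ be the probability that the walk from $v$ visits $K$ before leaving $V_n$, with $h^{(n)}=0$ off $V_n$. Then $h^{(n)}=1$ on $K$, $h^{(n)}$ is harmonic on $V_n\setminus K$, and $h^{(n)}\uparrow h$.

If $F$ is almost surely connected, then $\eta=G$, $P_\eta=P$ and $|U|\le h$ pointwise for $K=\{x,y\}$. In that case one truncates $U$ to the interval $[-h^{(n)},h^{(n)}]$. The truncations are finitely supported and converge to $U$. Their increment along an edge $f$ is at most $\max(|dU(f)|,|dh^{(n)}(f)|)$, so their energy is at most $c(e)+\pi(K)$ by Lemma~\ref{lem:cut} with $t=1$, and Lemma~\ref{lem:W} applies. In general the pointwise bound is lost under conditioning, as we saw on the line, and truncation at $\pm h$ changes $U$. We multiply $U$ by a cutoff $\psi$ instead. The error term is then a sum of $c(f)|d\psi(f)|^2U^2$, which is linear in $U^2$ and can be averaged over $\eta$ if $\psi$ does not depend on $\eta$. After averaging, $U^2$ is replaced by $h$, so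 the cutoff should vary only where $h$ is small. This leads to the functions
\[
\psi_t=\min(h,t)/t,\qquad\psi_t^{(n)}=\min(h^{(n)},t)/t,\qquad 0<t\le1 .
\]
For each edge $f$ fix an endpoint $w_f$ at which $h$ is minimal.

\begin{lemma}\label{lem:cut}
The functions $\psi_t^{(n)}:V\to[0,1]$ are finitely supported, $\psi_t^{(n)}\to\psi_t$ pointwise as $n\to\infty$, and $\psi_t\to1$ pointwise as $t\to0$. Moreover $\mathcal E_G(\psi^{(n)}_t)\le\pi(K)/t$ and
\begin{equation}\label{eq:weighted}
\sum_{f\in E}c(f)\,|d\psi_t(f)|^2\,h(w_f)\le\pi(K).
\end{equation}
\end{lemma}

\begin{proof}
The first two claims follow from the properties of $h^{(n)}$. Since $G$ is connected, $h(v)>0$, and $\psi_t(v)=1$ for $t\le h(v)$.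

Write $g=h^{(n)}$ and $g_t=\min(g,t)$. The map $s\mapsto\min(s,t)$ is nondecreasing and $1$-Lipschitz, so $(g_t(v)-g_t(w))^2\le(g(v)-g(w))(g_t(v)-g_t(w))$ for all $v,w$, and $\mathcal E_G(g_t)\le\mathcal E_G(g,g_t)$. In \eqref{eq:parts}, $g_t$ vanishes off $V_n$, $\Delta g$ vanishes on $V_n\setminus K$, and $g_t=t$ on $K$. Hence
\[
\mathcal E_G(g_t)\le\mathcal E_G(g,g_t)=t\sum_{z\in K}\Delta g(z)\le t\,\pi(K),
\]
where $\Delta g(z)\le\pi(z)$ because $0\le g\le1$. Dividing by $t^2$ gives $\mathcal E_G(\psi_t^{(n)})\le\pi(K)/t$, and Fatou's lemma gives $\mathcal E_G(\psi_t)\le\pi(K)/t$. If $h(w_f)\ge t$, then $\psi_t=1$ at both endpoints of $f$ and $d\psi_t(f)=0$. So $h(w_f)<t$ in every nonzero term of \eqref{eq:weighted}, and the sum is at most $t\,\mathcal E_G(\psi_t)\le\pi(K)$.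
\end{proof}

The energy of $\psi_t$ grows like $1/t$, the weight $h$ is at most $t$ where $\psi_t$ varies, and the two effects cancel. There is no room to spare in either factor. On the line with $R_+<\infty$ and $t=h(v_0)$, $v_0\ge1$, we have $\psi_t(v)=\rho(v)/\rho(v_0)$ for $v\ge v_0$, so the edges $f_k$ with $k\ge v_0$ contribute $1/\rho(v_0)=1/(t\rho(1))$ to $\mathcal E_G(\psi_t)$; and \eqref{eq:lineavg} shows that $E[U^2]$ can be of order $h$.

\begin{proposition}\label{prop:D0}
Fix an edge $e$ of $G$ with endpoints $x,y$. For $\mu$-almost every good $\eta$ with $e\in\eta$, the function $U$ of \eqref{eq:U} belongs to $\mathbf D_0(H)$, where $H$ is the component of $\eta$ containing $e$.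
\end{proposition}

\begin{proof}
Take $K=\{x,y\}$ in Lemma~\ref{lem:cut}. For $\psi:V\to[0,1]$ and an edge $f$ of $H$ with endpoints $v$ and $w=w_f$,
\[
\psi(v)U(v)-\psi(w)U(w)=\psi(v)\,(U(v)-U(w))+U(w)\,(\psi(v)-\psi(w)).
\]
With $(p+q)^2\le2p^2+2q^2$ and Lemma~\ref{lem:U} this gives
\begin{equation}\label{eq:prod}
\mathcal E_H(\psi U)\le2c(e)+2\sum_{f\in E(H)}c(f)\,|d\psi(f)|^2\,U(w_f)^2 .
\end{equation}

\emph{Step 1: $\psi_tU\in\mathbf D_0(H)$ for every good $\eta\ni e$ and every $t\in(0,1]$.} The functions $\psi_t^{(n)}U$ on $V(H)$ are finitely supported and converge pointwise to $\psi_tU$. By \eqref{eq:prod}, $|U|\le1$ and $E(H)\subset E$, their energies are at most $2c(e)+2\pi(K)/t$. Apply Lemma~\ref{lem:W}.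

\emph{Step 2: the energies of $\psi_tU$ stay bounded along a sequence $t\to0$.} The bound of Step 1 diverges as $t\to0$, so we use the size of $U$. Since $U^2\le|U|\le q_\eta$, inequality \eqref{eq:prod} gives
\[
\mathcal E_H(\psi_tU)\le2c(e)+2S_t(\eta),\qquad S_t(\eta)=\sum_{f\in E}c(f)\,|d\psi_t(f)|^2\,q_\eta(w_f).
\]
The function $S_t$ is a countable sum of nonnegative measurable functions of $\eta$, and $\psi_t$ and $w_f$ do not depend on $\eta$. By Lemma~\ref{lem:U} and \eqref{eq:weighted},
\[
E[S_t(\overline F)]=\sum_{f\in E}c(f)\,|d\psi_t(f)|^2\,E[q_{\overline F}(w_f)]\le\sum_{f\in E}c(f)\,|d\psi_t(f)|^2\,h(w_f)\le\pi(K)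
\]
for all $t\in(0,1]$. By Fatou's lemma $E[\liminf_kS_{1/k}(\overline F)]\le\pi(K)$, so $\liminf_kS_{1/k}(\eta)<\infty$ for $\mu$-almost every $\eta$.

\emph{Step 3.} For such a good $\eta\ni e$ choose $k_j\to\infty$, depending on $\eta$, with $\sup_jS_{1/k_j}(\eta)<\infty$. The functions $\psi_{1/k_j}U$ lie in $\mathbf D_0(H)$, have bounded energy, and converge pointwise to $U$ because $\psi_t\to1$. By Lemma~\ref{lem:W}, $U\in\mathbf D_0(H)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $E$ is countable, $\mu$-almost every $\eta$ is good and satisfies the conclusion of Proposition~\ref{prop:D0} for all $e\in\eta$. Let $H$ be a component of such an $\eta$ and $e$ an edge of $H$. By Lemma~\ref{lem:U}, $U=U_0+a$ for a constant $a$, and $U\in\mathbf D_0(H)$. By Proposition~\ref{prop:crit}(b), $e$ has the same probability under $\mathsf{WSF}(H)$ and $\mathsf{FSF}(H)$. Lemma~\ref{lem:marg} gives $\mathsf{WSF}(H)=\mathsf{FSF}(H)$, which is the first assertion.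

Taking products over components, $\mathsf{WSF}(\overline F)=\mathsf{FSF}(\overline F)$ almost surely. For a local event $A$, Lemma~\ref{lem:cond} now gives
\[
\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})(A)=E[\mathsf{WSF}(\overline F)(A)]=E[\mathsf{FSF}(\overline F)(A)]=E[P(F\in A\mid\overline F)]=\mathsf{WSF}(G)(A),
\]
and local events determine the law.
\end{proof}

\begin{remark}[Recurrent networks]\label{rem:rec}
Let $H$ be a recurrent network whose free forest is almost surely connected, for instance a recurrent tree. Apply Lemma~\ref{lem:cut} to $H$ with $K=\{x,y\}$ and $t=1$. Recurrence means $h\equiv1$, so the finitely supported functions $h^{(n)}U_0$ converge to $U_0$, and their energies are at most $2c(e)+2\pi(K)$ as in Step 1 above. Hence $U_0\in\mathbf D_0(H)$ for every edge, and $\mathsf{WSF}(H)=\mathsf{FSF}(H)$. No orientation is needed. If $G$ is a tree, then $\overline F=F$, since an edge of $G$ between two vertices of one component of $F$ is the only path between them; with $c\equiv1$ and the theorem of Morris this settles the case mentioned in Example~\ref{ex:ray}.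
\end{remark}

\begin{remark}[Where the hypotheses are used]
The wired boundary condition of $F$ enters only through Lemma~\ref{lem:orient}. The proof of Lemma~\ref{lem:cond} applies to the free forest with $G[V_n]$ in place of $G/V_n^c$, so for $F\sim\mathsf{FSF}(G)$ the functions $U_0$ are still available on the components of $\overline F$; what is missing is the root $\partial$, and with it the orientation and the bound by $h$. The line with $R<\infty$, where no constant $a$ is admissible, shows that they cannot be dispensed with. Local finiteness makes the events in Proposition~\ref{prop:crit} and Lemma~\ref{lem:orient} local and $\pi(K)$ finite. Connectedness of $G$ gives $h>0$, hence $\psi_t\to1$. No bound on the conductances is used, since the constants $c(e)$ and $\pi(K)$ belong to one fixed edge.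
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLPS}
Benjamini, Lyons, Peres and Schramm, \emph{Uniform spanning forests}, Ann. Probab. 29 (2001).

\bibitem{LPS}
Russell Lyons, Yuval Peres and Xin Sun, \emph{Induced graphs of uniform spanning forests}, arXiv:1812.03127 (2018).

\end{thebibliography}
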